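# Plane curves with H-constant below $-4$

## 1. The H-constant, and $3n$ lines with $H\to-3$

Everything is over $\mathbb C$. We first fix the notation for blow-ups. Let $p$ be a point of a smooth projective surface $S$ and let $\widetilde S\to S$ be the blow-up of $p$, with exceptional curve $E_p$. The multiplicity $m$ of a curve $D$ at $p$ is the lowest degree of a nonzero term of a local equation of $D$ at $p$. Thus $m=0$ means that $p\notin D$, and $m\ge 2$ means that $p$ is a singular point of $D$. If $D,D'$ have multiplicities $m,m'$ at $p$, their proper transforms satisfy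
$$\widetilde D^2=D^2-m^2,\qquad \widetilde D\cdot\widetilde D'=D\cdot D'-mm',\qquad \widetilde D\cdot E_p=m. \tag{1}$$

**Definition (H-constant).** Let $C\subset\mathbb P^2$ be a reduced singular curve of degree $d$. Blow up its singular points, then the singular points of the proper transform, and so on, until the proper transform $C'$ is smooth, that is, a disjoint union of smooth curves. Let $p_1,\dots,p_r$ be all the points blown up (the singular points of $C$, infinitely near ones included), and let $m_i$ be the multiplicity at $p_i$ of the relevant proper transform. Then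
$$H(C)=\frac{C'^2}{r}=\frac{d^2-\sum_{i=1}^r m_i^2}{r}.$$

A point is infinitely near when it lies on an exceptional curve of an earlier blow-up. For example, take a conic and a tangent line, locally $y(y-x^2)=0$. The multiplicity at the origin is $2$. Putting $y=xy_1$, the proper transform is $y_1(y_1-x)=0$, two branches that still cross, so a second double point, infinitely near the first, has to be blown up. Hence $r=2$ and $H=(9-4-4)/2=1/2$. For the cuspidal cubic $y^2=x^3$ the substitution $y=xy_1$ gives $y_1^2=x$, which is smooth, so $r=1$ and $H=9-4=5$. For $d\ge2$ lines in general position there are $d(d-1)/2$ nodes and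
$$H=\frac{d^2-4\cdot\frac{d(d-1)}2}{\frac{d(d-1)}2}=-\frac{2(d-2)}{d-1}>-2 .$$

The question, from Alexandru Dimca, Brian Harbourne and Gabriel Sticlaru, "On the Bounded Negativity Conjecture and singular plane curves", arXiv:2101.07187 (2021), is whether some reduced singular plane curve has $H(C)\le-4$. Here is a special case where a family of curves can be computed completely by hand.

**Proposition 1.** For $n\ge2$ let $C_n$ be the curve $(x^n-y^n)(y^n-z^n)(z^n-x^n)=0$. Then $r=n^2+3$ and $H(C_n)=\dfrac{-3n^2}{n^2+3}$.

*Proof.* The curve consists of $3n$ lines, $n$ through each coordinate point; for instance the $n$ lines $x=\zeta y$, $\zeta^n=1$, pass through $(0:0:1)$. Two lines of the same family meet only at their coordinate point, and no line of another family passes through it. Two lines of different families, say $x=\zeta y$ and $y=\theta z$, meet at $(\zeta\theta:\theta:1)$, which also lies on exactly one line of the third family, namely $x=\zeta\theta z$. So the singular points are the $n^2$ points with $x^n=y^n=z^n$, of multiplicity $3$, and three points of multiplicity $n$. At each of them the branches have distinct tangents, so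 one blow-up separates them. Therefore $r=n^2+3$, and the numerator is $9n^2-9n^2-3n^2=-3n^2$. $\square$

So $H(C_n)\to-3$, with $H(C_n)>-3$ for all $n$. Let us see why the computation works. Put $f_n(x:y:z)=(x^n:y^n:z^n)$ and $e=(1:1:1)$. Then $C_n$ is the pull-back under $f_n$ of three lines through $e$, each joining $e$ to a coordinate point. After blowing up $e$ and the coordinate points, those three lines have total self-intersection $3^2-3^2-1-1-1=-3$. The map $f_n$ has degree $n^2$, so it multiplies this number by $n^2$. The point $e$ has $n^2$ preimages, but each coordinate point has only one. The result is $n^2\cdot(-3)$ divided by $n^2+3$, and the $3$ in the denominator is negligible for large $n$.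

What changes if we pull back another curve $D$? We want $D$ to have self-intersection less than $-4$ after blowing up $e$ and some points whose number of preimages under $f_n$ stays bounded. One thing can go wrong. Suppose $D$ is tangent to a coordinate line, locally $u=(v-1)^2$ with the coordinate line $u=0$. The pull-back is $u^n=(v^n-1)^2$. Near each of the $n$ points $u=0$, $v^n=1$ it looks like $u^n=w^2$ for a suitable coordinate $w$, and each substitution $w=uw_1$ lowers the exponent $n$ by $2$, so it has $\lfloor n/2\rfloor$ infinitely near double points. This creates about $n^2/2$ extra singular points, which is not negligible. Each of them subtracts $4$ from the numerator of $H$ and adds $1$ to the denominator, so each pulls the quotient toward $-4$, precisely the value we want to beat. We shall therefore insist on transversality to the coordinate lines. With that condition the method gives the following.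

**Theorem A.** For every $n\ge 2$ there is a reduced plane curve $C_n$ of degree $18n$ with $r=n^2+9$ and
$$H(C_n)=\frac{-7n^2}{n^2+9}.$$
Hence $H(C_n)<-4$ for all $n\ge4$, and $H(C_n)\to-7$. For example $C_4$ has degree $72$, $r=25$ and $H(C_4)=-112/25=-4.48$.

**Theorem B.** $\inf_C H(C)=-\infty$, the infimum being over reduced singular plane curves. Precisely: for every $J\ge2$ there are an integer $S\le-J$ and reduced singular plane curves $C_n$ $(n\ge2)$ with $H(C_n)\to S$.

Theorem A already answers the question: yes.

## 2. Power maps on iterated toric blow-ups of the plane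

This section turns the computation for three lines into a general principle. Let $T\subset\mathbb P^2$ be the torus $xyz\ne0$, acting on $\mathbb P^2$ by coordinatewise multiplication. Let
$$Y=Y_N\to Y_{N-1}\to\cdots\to Y_0=\mathbb P^2$$
be a composition of blow-ups at torus-fixed points $z_i\in Y_{i-1}$, $i=1,\dots,N$.

**Toric charts.** We claim that each $Y_i$ is covered by charts $\mathbb C^2$ centered at its torus-fixed points, with coordinates $(u,v)$ that form a basis of the group of characters of $T$ (the monomials in $x/z,y/z$ with integer exponents), and with $Y_i\setminus T=\{uv=0\}$ in the chart. For $\mathbb P^2$ these are the three standard charts. In a chart, $T$ acts on $u$ and on $v$ by nontrivial characters, so the origin is its only torus-fixed point. Hence a center $z_i$ lies in only one chart, and blowing it up replaces that chart by the two charts $(u,v/u)$ and $(u/v,v)$, whose coordinates are again bases of the character group. This proves the claim by induction. It follows that $\partial_Y=Y\setminus T$ is a cycle of smooth rational curves whose nodes are exactly the torus-fixed points: it starts as a triangle, and blowing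 up a node inserts one new curve at that node. For example, blowing up the three coordinate points turns the triangle into a hexagon.

**Canonical class.** A change of basis of characters has determinant $\pm1$, so $\frac{du}u\wedge\frac{dv}v$ is the same form in all charts up to sign. It has simple poles along $\partial_Y$ and no zeros, so $K_Y=-\partial_Y$.

**Power maps.** The map $t\mapsto t^n$ of $T$ pulls a character $\chi$ back to $\chi^n$. So in every chart it is $(u,v)\mapsto(u^n,v^n)$, and these formulas glue to morphisms $f_n:Y_i\to Y_i$ compatible with the blow-downs. Each torus orbit (the open one, a boundary component without its two nodes, or a node) is mapped to itself, so the preimage of a chart is that chart. Since $\mathbb C[u,v]$ is free of rank $n^2$ over $\mathbb C[u^n,v^n]$, the map $f_n$ is finite of degree $n^2$, and $(f_n^*D)^2=n^2D^2$ for every curve $D$. Also $f_n^{-1}(\partial_{Y_i})=\partial_{Y_i}$. On $T$ the map $f_n$ is étale, that is, a local isomorphism in the analytic topology.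

Now let $W=\mathrm{Bl}_eY$, with exceptional curve $E$ over $e=(1:1:1)$, and let $\partial_W$ be the preimage of $\partial_Y$. As $e\in T$, we have $\partial_W\cong\partial_Y$ and $\partial_W\cap E=\emptyset$. Since a point blow-up adds the exceptional curve to the pulled-back canonical class,
$$K_W+\partial_W=E. \tag{2}$$

**Definition (good curve).** A reduced curve $C'\subset W$ is good if it is smooth (so it is a disjoint union of smooth curves), has no component in $\partial_W\cup E$, contains no node of $\partial_W$, and meets $\partial_W$ transversally.

For instance, if $Y$ is the blow-up of the three coordinate points, the proper transforms of the three lines of Section 1 form a good curve. They are disjoint, and each meets one exceptional curve and one coordinate line, once each and at non-nodes.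

**Proposition 2.** Let $C'\subset W$ be good with $m:=C'\cdot E\ge2$. Then there are an integer $N'\le N$ and reduced plane curves $C_n$ $(n\ge2)$ having exactly $r=n^2+N'$ singular points, infinitely near ones included, and
$$H(C_n)=\frac{n^2\,C'^2}{n^2+N'}\longrightarrow C'^2 .$$

*Proof.*

**Step 1: push $C'$ down and pull it back.** Let $C^{(i)}$ be the image of $C'$ in $Y_i$ and $\bar C=C^{(N)}$. A component of $C'$ does not lie in $\partial_W\cup E$, so it meets $W\setminus(\partial_W\cup E)\cong T\setminus\{e\}$ in a nonempty open part, on which the maps to all $Y_i$ are injective. So no component is contracted, $C^{(i)}$ is a reduced curve without boundary component, its proper transform on $Y$ is $\bar C$, and the proper transform of $\bar C$ on $W$ is $C'$. By (1), $\bar C$ has multiplicity $C'\cdot E=m$ at $e$ and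
$$\bar C^2=C'^2+m^2. \tag{3}$$
Off $e$ the curve $\bar C$ is smooth, because $W\to Y$ is an isomorphism there and $C'$ is smooth.

Put $C_n=f_n^*C^{(0)}$. If $F=0$ is a homogeneous equation of $C^{(0)}$, then $C_n$ is $F(x^n,y^n,z^n)=0$. More generally consider $f_n^*C^{(i)}$ on $Y_i$. It has no boundary component, since $f_n$ maps each boundary component onto itself and $C^{(i)}$ contains none. On $T$ it is reduced, because $f_n$ is étale there. So $f_n^*C^{(i)}$ is the closure of $f_n^{-1}(C^{(i)}\cap T)$ with reduced structure. The blow-downs are isomorphisms over $T$, so this means that $f_n^*C^{(i)}$ is the proper transform of $C_n$ on $Y_i$.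

**Step 2: multiplicities at the toric centers.** Let $\varphi(u,v)=0$ be an equation of $C^{(i-1)}$ in the chart at $z_i$, with multiplicity $\mu_i$ and lowest homogeneous part $\varphi_{\mu_i}$. Then $f_n^*C^{(i-1)}$ is $\varphi(u^n,v^n)=0$. A homogeneous part of degree $k$ becomes one of degree $nk$, so the lowest part is $\varphi_{\mu_i}(u^n,v^n)$ and the multiplicity is $n\mu_i$. It is at least $2$ if $\mu_i\ge1$. If $\mu_i=0$, then $z_i$ is not on the curve. Put $N'=\#\{i:\mu_i\ge1\}\le N$.

**Step 3: the singular points left on $Y$.** We examine $f_n^*\bar C$, whose self-intersection is $n^2\bar C^2$. It contains no torus-fixed point: such a point is mapped to itself by $f_n$, and $\bar C$ contains none, because $C'$ contains no node. At any other boundary point of $\bar C$ take toric coordinates $(u,v)\in\mathbb C\times\mathbb C^*$ with boundary $u=0$. There $\bar C$ is smooth and transversal to $u=0$, so locally $v=\psi(u)$ with $\psi(0)\ne0$. Its preimage is $v^n=\psi(u^n)$, which near $u=0$ consists of the $n$ disjoint smooth branches $v=\zeta\,\psi(u^n)^{1/n}$, $\zeta^n=1$. So $f_n^*\bar C$ is smooth along the boundary. On $T$ the map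 is étale and $\bar C$ is singular exactly at $e$, because $m\ge2$. So $f_n^*\bar C$ is singular exactly at the $n^2$ points over $e$, where it is locally a copy of $\bar C$ at $e$: it has multiplicity $m$ and becomes smooth after one blow-up, since $C'$ is smooth.

**Step 4: count.** Starting from $C_n\subset\mathbb P^2$, blow up the centers $z_i$ with $\mu_i\ge1$, in order, and then the $n^2$ points over $e$. Leaving out the centers with $\mu_i=0$ changes nothing near the curve. Each of the points blown up is a singular point of the current proper transform, and the final proper transform is smooth. Hence these are all the singular points, infinitely near ones included, and $r=n^2+N'$. By (3) the final self-intersection is $n^2\bar C^2-n^2m^2=n^2C'^2$. $\square$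

The problem is now to find good curves with very negative self-intersection. By disjointness, $C'^2$ is the sum of the self-intersections of the components, so we look for many disjoint negative curves, transversal to the boundary.

## 3. The plane blown up at four points, seen from $\mathbb P^1\times\mathbb P^1$

We now look at the smallest natural surface, find coordinates on it, and check how far it takes us. Let $V_1=(1:0:0)$, $V_2=(0:1:0)$, $V_3=(0:0:1)$, and let $Z$ be the blow-up of $\mathbb P^2$ at $V_1,V_2,V_3,e$. Write $\ell$ for the class of a line, $E_1,E_2,E_3,E$ for the exceptional curves, and, with $\{i,j,k\}=\{1,2,3\}$,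
$$M_i=\ell-E_j-E_k,\qquad L_i=\ell-E-E_i$$
for the proper transforms of the coordinate line through $V_j,V_k$ and of the line $eV_i$. The boundary $\partial_Z$ is a hexagon with components $E_i,M_i$ and nodes $E_i\cap M_j$ for $i\neq j$.

**Two pencils.** Consider the classes
$$F=\ell-E,\qquad G=2\ell-E_1-E_2-E_3-E,\qquad F^2=G^2=0,\quad F\cdot G=1 .$$
Lines through $e$ give a base point free pencil in $F$. Conics through the four points, no three of which are collinear, give a base point free pencil in $G$. Together they define a morphism $\Phi:Z\to\mathbb P^1\times\mathbb P^1$ of degree $F\cdot G=1$, so $\Phi$ is birational. In formulas we may take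
$$s=\frac{y-z}{y-x},\qquad t=\frac{x(y-z)}{z(y-x)},\qquad s-1=\frac{x-z}{y-x},\qquad t-1=\frac{y(x-z)}{z(y-x)}. \tag{4}$$
So $\frac xz=\frac ts$ and $\frac yz=\frac{1-t}{1-s}$, which is the inverse map.

**Contracted curves.** A contracted curve is a component of a fibre of both pencils. An irreducible member of $|F|$ is not contracted, as $F\cdot G=1$. The reducible members of the pencil $F$ are the lines $eV_i$, that is $L_i+E_i$, and $G\cdot L_i=0$, $G\cdot E_i=1$. So $\Phi$ contracts exactly $L_1,L_2,L_3$, which satisfy $L_i^2=-1$ and $L_i\cdot L_j=0$. A birational morphism of smooth projective surfaces has connected fibres, so the $L_i$ go to three distinct points $q_1,q_2,q_3$, and $\Phi$ is their blow-up.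

**Boundary curves.** Since $F\cdot E_i=0$ and $G\cdot E_i=1$, the curve $E_i$ becomes a fibre $F_i$ of $s$. Since $F\cdot M_i=1$, $G\cdot M_i=0$ and $M_i+L_i\in|G|$, the curve $M_i$ becomes a fibre $G_i$ of $t$. From $L_i\cdot E_i=L_i\cdot M_i=1$ we get $q_i=F_i\cap G_i$. By (4), the lines $eV_1,eV_2,eV_3$ (equations $y=z$, $x=z$, $x=y$) are where $s=0,1,\infty$, and the conics $M_i+L_i$ (equations $x(y-z)=0$, $y(x-z)=0$, $z(x-y)=0$) are where $t=0,1,\infty$. So
$$F_1,F_2,F_3=\{s=0\},\{s=1\},\{s=\infty\},\qquad G_1,G_2,G_3=\{t=0\},\{t=1\},\{t=\infty\},$$
and $q_1,q_2,q_3=(0,0),(1,1),(\infty,\infty)$. The nodes of $\partial_Z$ are the six points $F_i\cap G_j$, $i\ne j$, where $\Phi$ is a local isomorphism.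

**The curve $E$.** In $\mathrm{Pic}\,Z$ we have $F+G=3\ell-E_1-E_2-E_3-2E=E+L_1+L_2+L_3$, so
$$E=F+G-L_1-L_2-L_3. \tag{5}$$
In coordinates, $E$ is the proper transform of the diagonal $s=t$, where $\frac xz=\frac yz=1$.

Can a cleverer good curve on $Z$ itself beat three lines? It cannot.

**Lemma 3.** Let $D\subset Z$ be an irreducible curve that is neither a boundary component nor $E$ nor any $L_i$. Then $D^2\ge0$. Hence every good curve on $Z$ has self-intersection at least $-3$.

*Proof.* Put $a=D\cdot F$, $b=D\cdot G$ and $m_i=D\cdot L_i\geq 0$. Then $D=aG+bF-\sum m_iL_i$ and $D^2=2ab-\sum m_i^2$. As $E_i=F-L_i$ and $M_i=G-L_i$ as classes, $D\cdot E_i\ge0$ and $D\cdot M_i\ge0$ give $m_i\le p:=\min(a,b)$. By (5), $D\cdot E\ge0$ gives $\sum m_i\le a+b$. With $P=\max(a,b)$,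
$$\sum m_i^2\le p\sum m_i\le p(p+P)\le 2pP=2ab .$$
So $D^2\ge0$. The components of a good curve are disjoint, so its self-intersection is a sum in which only $L_1,L_2,L_3$ can contribute $-1$ each. $\square$

So we must blow up further toric points.

**Definition (admissible model).** An admissible model is a surface $W\to Z$ obtained by successively blowing up nodes of the boundary. Its boundary $\partial_W$ is the reduced preimage of $\partial_Z$.

Nodes of the boundary are the torus-fixed points, so $W=\mathrm{Bl}_eY$ for an iterated toric blow-up $Y$ of $\mathbb P^2$, and Proposition 2 applies. All components of $\partial_W$ are smooth rational, and each point of $\partial_W$ lies on at most two of them.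

## 4. Graphs $t=R(s)$, and a sextic whose limit is exactly $-4$

We use graphs of rational functions, because their intersection numbers are easy. Let $\Gamma$ be the graph $t=R(s)$ of a rational function of degree $d$. On $\mathbb P^1\times\mathbb P^1$ we have $\Gamma\cdot F=1$ and $\Gamma\cdot G=d$, so $\Gamma\equiv G+dF$, and graphs of degrees $d,d'$ have intersection number
$$(G+dF)(G+d'F)=d+d',\qquad\text{in particular } \Gamma^2=2d. \tag{6}$$
Suppose $\Gamma$ avoids $q_1,q_2,q_3$. Then it is disjoint from all $L_i$ on $Z$, and (5) gives
$$\Gamma\cdot E=d+1,\qquad \Gamma\cdot\ell=\Gamma\cdot(F+E)=d+2. \tag{7}$$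

**The local rule at a node.** Let $c$ be a node of the form $F_i\cap G_j$, with local coordinates $(\sigma,\tau)$ such that $\sigma=0$ is the vertical and $\tau=0$ the horizontal boundary line. Blow up $c$ to get $E_c$, and let $c'$ be the node where $E_c$ meets the proper transform of the horizontal line. Near $c'$ the coordinates are $(\sigma,\tau/\sigma)$. Let a graph be $\tau=\sigma^a\cdot\text{unit}$ at $c$.

- If $a=1$, its proper transform is $\tau/\sigma=\text{unit}$. It meets $E_c=\{\sigma=0\}$ transversally at a point with $\tau/\sigma\ne0,\infty$, so at a non-node, and does not pass through $c'$.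
- If $a=2$, its proper transform is $\tau/\sigma=\sigma\cdot\text{unit}$. It passes through $c'$, smooth there and transversal to both boundary branches $\sigma=0$ and $\tau/\sigma=0$. After blowing up $c'$ it meets $E_{c'}$ transversally at a non-node, and meets neither old branch there.

Let us try this on the simplest graph. Take the three nodes
$$c_0=(0,1),\qquad c_1=(1,\infty),\qquad c_\infty=(\infty,0),$$
and let $Q_0$ be the graph of $R_0=\frac1{1-s}$. We have $R_0(0)=1$, $R_0(1)=\infty$, $R_0(\infty)=0$, so $Q_0$ passes through the three nodes with $a=1$ and meets the six lines $s,t\in\{0,1,\infty\}$ nowhere else. Blow up $c_0,c_1,c_\infty$, so that $N=6$. By (6), $Q_0^2=2-3=-1$, and $C'=L_1+L_2+L_3+Q_0$ consists of four disjoint $(-1)$-curves (smooth rational curves of self-intersection $-1$). Each $L_i$ meets $E_i$ and $M_i$ once, and no other boundary component. So $C'$ is good, $C'^2=-4$, and by (7) $C'\cdot E=3+2=5$. The image in $\mathbb P^2$ has degree $3+3=6$, multiplicity $2$ at each $V_i$ (from $L_i$ and $Q_0$), and $1$ at each $c_j$. The check is $36-3\cdot4-3\cdot1-25=-4$. Proposition 2, with $N'=6$, gives curves of degree $6n$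 with
$$H=\frac{-4n^2}{n^2+6}>-4 .$$
The limit is $-4$, but it is never reached. One needs at least five disjoint negative curves, or more negative ones.

## 5. Seven disjoint $(-1)$-curves: proof of Theorem A

**Step 1: choose the surface.** We look for graphs of degree $2$, for which $\Gamma^2=4$, so that five blown-up points on the graph are needed to reach $-1$. Keep $c_0,c_1,c_\infty$, and blow up also the three nodes $c_0',c_1',c_\infty'$ of the local rule. This gives an admissible model $W$ with $N=3+6=9$. A degree-$2$ graph through all $c_j$ has to have contact order $2$ with the horizontal line at two of the three. This leaves three possibilities, and each is determined by its conditions. For orders $(2,2,1)$ at $(c_0,c_1,c_\infty)$, the double pole at $1$ and the zero at $\infty$ give $R=\frac{As+B}{(1-s)^2}$, then $R(0)=1$ gives $B=1$, and $R'(0)=A+2=0$ gives $A=-2$. For $(2,1,2)$, the double zero at $\infty$ and the pole at $1$ give $R=\frac1{(1-s)(1+\kappa s)}$ after $R(0)=1$, and $R'(0)=0$ gives $\kappa=1$. For $(1,2,2)$, $R$ is a constant divided by $(1-s)^2$, and the constant is $1$.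

**Step 2: check the four graphs.** They are as follows, where the orders $(a_0,a_1,a_\infty)$ are the contact orders with the horizontal lines at $c_0,c_1,c_\infty$.

| graph | $R$ | orders $(a_0,a_1,a_\infty)$ | other solutions of $R\in\{0,1,\infty\}$ |
|---|---|---|---|
| $Q_0$ | $\frac1{1-s}$, with $R-1=\frac{s}{1-s}$ | $(1,1,1)$ | none |
| $Q_1$ | $\frac{1-2s}{(1-s)^2}$, with $R-1=\frac{-s^2}{(1-s)^2}$ | $(2,2,1)$ | $R(1/2)=0$, simple |
| $Q_2$ | $\frac1{1-s^2}$, with $R-1=\frac{s^2}{1-s^2}$ | $(2,1,2)$ | $R(-1)=\infty$, simple |
| $Q_3$ | $\frac1{(1-s)^2}$, with $R-1=\frac{s(2-s)}{(1-s)^2}$ | $(1,2,2)$ | $R(2)=1$, simple |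

In each case $R(0)=1$, $R(1)=\infty$, $R(\infty)=0$. So no graph passes through $q_1=(0,0)$, $q_2=(1,1)$ or $q_3=(\infty,\infty)$, and a graph meets $s=0,1,\infty$ only at the $c_j$, transversally.

**Step 3: transversality to the boundary.** At the $c_j$ the local rule gives transversal intersections at non-nodes: one on $E_{c_j}$ if $a_j=1$, one on $E_{c_j'}$ if $a_j=2$. The remaining intersections are those of the last column, which are simple and have $s\notin\{0,1,\infty\}$, so they are transversal and at non-nodes. The $L_i$ meet $\partial_W$ in one point of $E_i$ and one of $M_i$, transversally, because $L_i\cdot E_i=L_i\cdot M_i=1$ and $L_i\cdot E_j=L_i\cdot M_j=0$ for $j\ne i$. These points are non-nodes: $E_i$ and $M_i$ are disjoint, and the nodes blown up do not lie on $L_i$.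

**Step 4: disjointness.** By (6) and (1), on $W$
$$Q_0^2=2-3=-1,\qquad Q_i^2=4-(3+2)=-1,\qquad Q_0\cdot Q_i=3-3=0,\qquad Q_i\cdot Q_j=4-(3+1)=0$$
for $1\le i\neq j\le3$. Indeed all graphs pass through the three $c_j$; $Q_0$ passes through no $c_j'$; and $Q_1,Q_2,Q_3$ pass through $\{c_0',c_1'\}$, $\{c_0',c_\infty'\}$, $\{c_1',c_\infty'\}$, which have pairwise exactly one point in common. Distinct irreducible curves with intersection number $0$ are disjoint. The $L_i$ are disjoint from each other, and from the graphs, since these avoid the $q_i$. So
$$C'=L_1+L_2+L_3+Q_0+Q_1+Q_2+Q_3$$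
consists of seven disjoint $(-1)$-curves. None is a component of $\partial_W$. None is $E$, since each meets $\partial_W$ and $E$ does not. So $C'$ is good and $C'^2=-7$.

**Step 5: invariants.** By (7) and $L_i\cdot E=1$,
$$m=C'\cdot E=3\cdot1+2+3\cdot3=14\ge2,\qquad C'\cdot\ell=3\cdot1+3+3\cdot4=18 .$$
The multiplicities at the nine toric centers are $5$ at each $V_i$ (from $L_i$, which meets $E_i$ once, and from the four graphs, each of which meets $E_i$ once because it meets $F_i$ once and avoids $q_i$), $4$ at each $c_j$ (from the four graphs), and $2$ at each $c_j'$. All are positive, so $N'=9$. As a check,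
$$18^2-3\cdot5^2-3\cdot4^2-3\cdot2^2-14^2=324-75-48-12-196=-7 .$$

Proposition 2 gives reduced curves $C_n$ of degree $18n$ with $r=n^2+9$ and $H(C_n)=-7n^2/(n^2+9)\to-7$. Finally, $7n^2\geq4(n^2+9)$ means $n^2\ge12$, and the inequality is strict for $n\ge4$. For $n=4$ we get degree $72$, $r=25$ and $H=-112/25$. This proves Theorem A. $\blacksquare$

## 6. Elementary transformations that preserve a framing

For Theorem B we need arbitrarily many disjoint negative curves. We use the following mechanism. Suppose that $W$ has a birational morphism $(g,h)$ to $\mathbb P^1\times\mathbb P^1$ that is an isomorphism away from finitely many bad points. A fibre $\{h=1\}$ that avoids the bad points has self-intersection $0$ on $W$. If it passes through one node of the boundary and we blow that node up, it becomes a $(-1)$-curve $N$. Then change the morphism so that $N$ is contracted to one of the bad points. The next fibre chosen in this way avoids the bad points, and therefore is disjoint from $N$. To repeat this, we need a structure that reproduces itself.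

**Definition (framed model).** A framed model $(W;g,h)$ is an admissible model $W$ with a birational morphism $\pi=(g,h):W\to\Pi=\mathbb P^1\times\mathbb P^1$ such that

- (F1) $\pi$ is an isomorphism over $\Pi\setminus\Sigma$, where $\Sigma$ is finite, $\Sigma\subset\{g=\infty\}\cup\{h=\infty\}$, and $(\infty,1),(\infty,\infty)\notin\Sigma$;
- (F2) the lines $\{g=0\},\{g=\infty\},\{h=\infty\}$ and the curve $B=\{(1-g)h=1\}$ are images of components of $\partial_W$.

A weakly framed model is the same, except that $(0,0)\in\Sigma$ is also allowed.

**An initial example.** Start from $Z$ with its coordinates $(s,t)$, blow up the nodes $p_1=(1,0)$ and $p_2=(0,\infty)$, and put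
$$g=\frac1{1-s},\qquad h=\frac{s-1}{st}.$$
On the $(s,t)$-plane $\mathbb P^1\times\mathbb P^1$, $h$ has zero divisor $\{s=1\}+\{t=\infty\}$ and pole divisor $\{s=0\}+\{t=0\}$. These meet exactly in $p_1,p_2$, transversally, so after the two blow-ups $h$ is a morphism, of degree $1$ on $E_{p_1}$ and $E_{p_2}$. On a fibre $s=\text{const}\ne0,1$ the function $h$ is a constant times $1/t$, an isomorphism to $\mathbb P^1$. So $(g,h)$ is a birational morphism. It contracts exactly the proper transform of $\{s=1\}$, to $(\infty,0)$; that of $\{s=0\}$, to $(1,\infty)$; and $L_1,L_2,L_3$, to the images of $q_1,q_2,q_3$. Here $q_1\in\{s=0\}$ goes to $(1,\infty)$, $q_2\in\{s=1\}$ to $(\infty,0)$, and $q_3=(\infty,\infty)$ to $(0,0)$. Hence $\Sigma=\{(1,\infty),(\infty,0),(0,0)\}$. As for (F2): $\{g=0\}$ is the image of $\{s=\infty\}$, $\{g=\infty\}$ of $E_{p_1}$, $\{h=\infty\}$ of $\{t=0\}$, and on $\{t=1\}$ we have $h=\frac{s-1}s=\frac1{1-g}$, so its image is $B$. This is a weakly framed model, which we denote $(W_0;g_0,h_0)$.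

**The two points $o$ and $\omega$.** Put $o=(0,1)$ and $\omega=(\infty,\infty)$. They are not in $\Sigma$, so we regard them as points of $W$. We have $o\in\{g=0\}\cap B$ and $\omega\in\{g=\infty\}\cap\{h=\infty\}$. By (F2) each lies on two components of $\partial_W$, so both are nodes. Let $W^+=\mathrm{Bl}_{o,\omega}W$, again an admissible model, with exceptional curves $E_o,E_\omega$. We define two moves from $W$ to $W^+$:
$$\text{move I: } (g^+,h^+)=\Big(g,\frac{h-1}g\Big),\qquad\qquad \text{move II: } (g^+,h^+)=\Big(1-h,\frac g{h-1}\Big).$$

**Lemma 4.** If $(W;g,h)$ is framed, then both moves give framed models. If it is weakly framed, then move I gives a framed model.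

*Proof.*

**Step 1: what the moves do on $\Pi$.** The function $\psi=(h-1)/g$ on $\Pi$ has zero divisor $\{h=1\}+\{g=\infty\}$ and pole divisor $\{h=\infty\}+\{g=0\}$. These meet exactly in $o$ and $\omega$, transversally. So $\psi$ is a morphism on $\hat\Pi=\mathrm{Bl}_{o,\omega}\Pi$, of degree $1$ on both exceptional curves. On a fibre $g=\text{const}\ne0,\infty$, and on a fibre $h=\text{const}\ne1,\infty$, $\psi$ is an isomorphism to $\mathbb P^1$. So both moves, that is $(g,\psi)$ and $(1-h,1/\psi)$, define birational morphisms $\kappa:\hat\Pi\to\Pi^+=\mathbb P^1\times\mathbb P^1$.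

For move I the curves contracted are in the fibres $g=0$ and $g=\infty$. On the proper transform of $\{g=0\}$ we have $\psi=\infty$, so it goes to $(0,\infty)$. On that of $\{g=\infty\}$ we have $\psi=0$, so it goes to $(\infty,0)$. The exceptional curves $E_o$ and $E_\omega$ are mapped isomorphically to $\{g^+=0\}$ and $\{g^+=\infty\}$.

For move II they are in the fibres $h=1$ and $h=\infty$. On the proper transform of $\{h=1\}$ we have $g^+=0$ and $1/\psi=\infty$, so it goes to $(0,\infty)$. On that of $\{h=\infty\}$ we have $g^+=\infty$ and $1/\psi=0$, so it goes to $(\infty,0)$. Again $E_o$ and $E_\omega$ are mapped isomorphically to $\{g^+=0\}$ and $\{g^+=\infty\}$.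

In both cases $\kappa$ contracts exactly two disjoint curves of self-intersection $0-1=-1$, and is an isomorphism over the complement of $(0,\infty)$ and $(\infty,0)$. Since $W\cong\Pi$ near $o,\omega$, the map $W^+\to\hat\Pi\to\Pi^+$ is a morphism, and it is an isomorphism over the complement of
$$\Sigma^+=\kappa(\Sigma)\cup\{(0,\infty),(\infty,0)\}. \tag{8}$$

**Step 2: (F1).** We compute $\kappa(\Sigma)$. For move I, a point $(c,\infty)$ with $c\ne0,\infty$ goes to $(c,\infty)$. The points $(0,\infty)$ and $(0,0)$ lie on $\{g=0\}$ and are different from $o$, so they go to $(0,\infty)$. A point $(\infty,c)$ with $c\ne\infty$ goes to $(\infty,0)$. For move II, with $(0,0)\notin\Sigma$, a point $(c,\infty)$ with $c\neq\infty$ goes to $(\infty,0)$. A point $(\infty,c)$ with $c\ne1,\infty$ has $\psi=0$ and goes to $(1-c,\infty)$. In both cases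
$$\Sigma^+\subset\{h^+=\infty,\ g^+\ne\infty\}\cup\{(\infty,0)\},$$
which gives (F1). (For move II the point $(0,0)$ would go to $(1,0)$, which (F1) does not allow. This is why move I comes first in the weakly framed case.)

**Step 3: (F2).** In both cases $\{g^+=0\}$ and $\{g^+=\infty\}$ are the images of $E_o$ and $E_\omega$. The line $\{h^+=\infty\}$ is the image of $\{h=\infty\}$ for move I and of $\{g=\infty\}$ for move II. On $B$ we have $h=\frac1{1-g}$. For move I this gives $h^+=\big(\frac1{1-g}-1\big)/g=\frac1{1-g^+}$. For move II we have $h-1=\frac g{1-g}$, so $h^+=1-g=\frac1h=\frac1{1-g^+}$. So $B$ is mapped to $(1-g^+)h^+=1$. $\square$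

## 7. The curves $N_i$, and where they meet the boundary

**Construction.** Start with $(W_0;g_0,h_0)$. Given $(W_i;g_i,h_i)$, framed or (for $i=0$) weakly framed, choose an integer $a_i\ge1$ and apply move I $a_i$ times. One application gives $h=1+g\,h^+$, so we get a framed model $(W_i';g_i,h_i')$ with
$$h_i=1+g_i+\dots+g_i^{a_i-1}+g_i^{a_i}h_i'. \tag{9}$$
Let $W_{i+1}=(W_i')^+$ with the framing of move II, denoted $(g_{i+1},h_{i+1})$, and let $N_i\subset W_{i+1}$ be the proper transform of the fibre $\{h_i'=1\}$.

If one used move II only, the scheme of Section 6 would still produce curves, but nothing would control how $\{h=1\}$ meets the boundary components already present: it might be tangent to one of them at a non-node, and there no further toric blow-up helps. The number $a_i$ is there to leave an infinite choice of fibres.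

**Step (a): $N_i$ is a $(-1)$-curve.** By (F1), $\{h_i'=1\}$ avoids $\Sigma$. So it is a smooth rational curve of self-intersection $0$ in $W_i'$, near which $W_i'\cong\Pi$. It passes through $o$ and not through $\omega$. Hence $N_i\cong\mathbb P^1$, $N_i^2=-1$ and $N_i\cap E_\omega=\emptyset$. The only boundary components through $o$ are $\{g_i=0\}$ and $B$. The fibre is transversal to both: on $B$, $h=1+g+\cdots$ near $o$, so $dh/dg=1$, while on the fibre $dh/dg=0$. So $N_i$ is not a boundary component, and over $o$ it meets only $E_o$, transversally and at a non-node. Since it meets the boundary, it is not $E$.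

**Step (b): the $N_i$ are disjoint.** Move II contracts $N_i$ to the point $(0,\infty)\in\Sigma^+$. By (8), $\kappa(\Sigma)\subset\Sigma^+$ at every later move, so $N_i$ always stays over $\Sigma$. Later blow-ups are at points $o,\omega\notin\Sigma$, so they do not touch $N_i$, and boundary components created after $W_{i+1}$ do not meet $N_i$. Later fibres $\{h_j'=1\}$ avoid $\Sigma$, so they do not meet $N_i$ either. Hence $N_0,\dots,N_{J-1}$ are disjoint $(-1)$-curves in $W_J$.

**Step (c): where $\{h_i'=1\}$ meets $\partial_{W_i'}$.** We go through the possible places.

- At $g_i=0$: only at $o$, treated in (a).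
- At $g_i=\infty$: at the point $(\infty,1)$. The curve $\{g_i=\infty\}$ is the exceptional curve $E_\omega$ created in the last application of move I (here we use $a_i\ge1$). It was created by blowing up a node, so the only other boundary components that meet it are the proper transforms of the two components through that node. The old $\{g=\infty\}$ is contracted to $(\infty,0)$, and $\{h=\infty\}$ meets it at $(\infty,\infty)$. So at $(\infty,1)$ the intersection is transversal and at a non-node.
- Components contracted by the framing lie over $\Sigma$, and are not met.
- All other intersections have $g_i\in\mathbb C^*$ and $h_i'=1$, so they lie over $\mathbb C^*\times\mathbb C$. By (F1), the surfaces $W_i'$, $W_i$ and $\Pi$ agree there: the change of coordinates (9) is an automorphism of $\mathbb C^*\times\mathbb C$, and the blow-ups between $W_i$ and $W_i'$ took place over $g_i\in\{0,\infty\}$. Work in the coordinates $(g,h)=(g_i,h_i)$. The boundary components there are those of $\partial_{W_i}$: a finite set of smooth irreducible closed curves in $\mathbb C^*\times\mathbb C$, independent of $a_i$. By (9) the fibre is the graph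
$$\Gamma_a:\quad h=1+g+\dots+g^a,\qquad a=a_i. \tag{10}$$
On $\Gamma_a$ we have $(1-g)h=1-g^{a+1}$, so $B$ is not met over $g\in\mathbb C^*$.

Let $\mathcal D_i$ be the finite set of boundary components in $\mathbb C^*\times\mathbb C$ other than $B$. We must choose $a_i$ so that $\Gamma_{a_i}$ is transversal to every curve in $\mathcal D_i$.

For $i=0$ this can be seen by hand. The boundary components of $W_0$ are $\{s=0\}$ and $\{s=1\}$, which are contracted, $\{s=\infty\}$, $E_{p_1}$ and $\{t=0\}$, which become $g=0$, $g=\infty$ and $h=\infty$, then $\{t=1\}$, which becomes $B$, and finally $\{t=\infty\}$ and $E_{p_2}$, which become $h=0$ and $g=1$. So $\mathcal D_0=\{h=0\}\cup\{g=1\}$ as a set of two curves. A graph is transversal to the vertical line $g=1$, and the roots of $1+g+\dots+g^a$ are simple, so every $a_0\ge1$ works. As $\frac1t=(1-g)h$, the curve $N_0$ is the graph $t=\frac{(1-s)^{b}}{(1-s)^{b}-1}$ with $b=a_0+1$.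

For $i=1$ and $a_0=1$, the inverse of move II is $h_0'=1-g_1$, $g_0=-g_1h_1$. So $h_0=1+g_0h_0'=1-g_1h_1(1-g_1)$, and the old curve $h_0=0$ becomes the curve $h=\frac1{g(1-g)}$ of $\mathcal D_1$. It meets $\Gamma_a$ where $g(1-g^{b})=1$, $b=a+1$, that is $g^{b+1}-g+1=0$. A double root would also satisfy $(b+1)g^b=1$, hence $g\big(1-\frac1{b+1}\big)=1$ and $g=\frac{b+1}b>1$, which contradicts $(b+1)g^b=1$. So $\Gamma_a$ is transversal to this curve for all $a$. For general $i$ we need an argument that does not use the equations.

## 8. Tangencies between $\Gamma_a$ and a fixed curve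

**Lemma 5.** Let $\mathcal D$ be a finite set of smooth irreducible algebraic curves $D\subset\mathbb C^*\times\mathbb C$ (coordinates $g,h$), closed there, with $D\ne B=\{(1-g)h=1\}$. There are infinitely many $a\ge1$ such that $\Gamma_a$ is transversal to every $D\in\mathcal D$ at every intersection point in $\mathbb C^*\times\mathbb C$.

The idea is to choose coordinates in which $\Gamma_a$ is $q=g^b$. Its logarithmic slope $\frac{dq/q}{dg/g}$ is the constant $b$. On a fixed $D$ the logarithmic slope is a fixed meromorphic function $\rho$, so for large $b$ a tangency has to be close to a pole of $\rho$, where it can be analyzed with power series.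

*Proof.*

**Step 1: a criterion for tangency.** A vertical line $g=c$ is transversal to any graph, so let $D$ be non-vertical. $\Gamma_a$ meets $\{g=1\}$ at $(1,a+1)$, which is not on $D$ for $a$ large, as $D\cap\{g=1\}$ is finite. So we may look at $g\ne1$ only. There $g$ and
$$q=1-(1-g)h$$
are coordinates. By (10), $\Gamma_a$ is $q=g^b$ with $b=a+1$, and $B$ is $q=0$. Let $\tilde D$ be the smooth compact model of $D$. On it $g$ is non-constant, as $D$ is non-vertical, and $q\not\equiv0$, as $D\ne B$ and both are irreducible and closed.

Suppose $D$ and $\Gamma_a$ are not transversal at $P$. The function $qg^{-b}-1$ is a local equation of the smooth curve $\Gamma_a$, so its restriction to $D$ vanishes to order at least $2$ at $P$. Hence $q(P)=g(P)^b\in\mathbb C^*$ and, from the vanishing of the differential, $\frac{dq}q=b\frac{dg}g$ at $P$ on $D$. As $D$ is smooth and $(g,q)$ are coordinates, $dg$ and $dq$ do not both vanish at $P$ on $D$. If $dg$ vanished, so would $dq$; thus $dg\ne0$ there, and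
$$q(P)=g(P)^b\in\mathbb C^*,\qquad\rho(P)=b,\qquad\text{where }\rho:=\frac{dq/q}{dg/g}. \tag{11}$$

**Step 2: localize at the poles of $\rho$.** If $\rho$ is constant on $D$, then (11) occurs for at most one $b$. (This includes the case that $D$ is itself some $\Gamma_{a}$.) Otherwise, outside any given neighborhood of its poles on the compact curve $\tilde D$, $\rho$ is bounded, so as $b\to\infty$ the solutions of $\rho=b$ tend to the poles. Let $P_0$ be a pole, $g_0=g(P_0)$, $q_0=q(P_0)$. If $g_0\in\{0,\infty\}$, then $dg/g$ has a simple pole and $dq/q$ at most a simple pole, so $\rho$ is finite at $P_0$, a contradiction. So $g_0\in\mathbb C^*$. The function $\log(g/g_0)$ vanishes at $P_0$ to some finite order $p\ge1$, so we can choose a local parameter $z$ with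
$$g=g_0\exp(z^p),\qquad \frac{dg}g=pz^{p-1}dz .$$
A point $P$ near $P_0$ with $\rho(P)=b$ has $z\ne0$, since $\rho(P_0)=\infty$, and $z\to0$ as $b\to\infty$.

**Step 3: poles with $q_0\in\{0,\infty\}$ cause no tangency for $b$ large.** Write $q=z^\nu u(z)$ with $\nu\ne0$, $u(0)\ne0$. Then $\rho=\frac{\nu+O(z)}{pz^p}$, so $\rho(P)=b$ gives $bz^p=\frac\nu p+o(1)$. Hence $\log|z|=-\frac1p\log b+O(1)$ and
$$\log|q(P)|=-\frac\nu p\log b+O(1),\qquad \log|g(P)^b|=b\log|g_0|+\mathrm{Re}(bz^p)=b\log|g_0|+O(1).$$
If $|g_0|=1$, the second is bounded while the first is not. If $|g_0|\ne1$, the second grows linearly in $b$ while the first grows only logarithmically. So (11) is impossible near $P_0$ for $b$ large. (For the curve $h=\frac1{g(1-g)}$ of Section 7, $q=1-\frac1g$ and $\rho=\frac1{g-1}$; the only pole is at $g_0=1$, $q_0=0$, of this kind.)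

**Step 4: poles with $q_0\in\mathbb C^*$ pin down $g_0^b$.** As $\rho$ is not constant, $q$ is not constant. Write $q=q_0e^\lambda$ with $\lambda=cz^k(1+O(z))$, $c\ne0$, $k\ge1$. Then $\frac{dq}q=d\lambda$ and $\rho=\frac{kc}pz^{k-p}(1+O(z))$. As $P_0$ is a pole, $k<p$. From $\rho(P)=b$ we get $bz^p=\frac kp\,cz^k(1+O(z))$. The other condition $q(P)=g(P)^b$ reads $q_0e^\lambda=g_0^be^{bz^p}$, so
$$\frac{g_0^b}{q_0}=\exp(\lambda-bz^p)=\exp\!\Big(c\big(1-\tfrac kp\big)z^k(1+O(z))\Big),\qquad z\ne0,\ z\to0. \tag{12}$$
Since $1-\frac kp\ne0$, the exponent is nonzero and tends to $0$. So for every $\delta>0$: if (11) holds near $P_0$ with $b$ large, then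
$$0<\Big|\frac{g_0^b}{q_0}-1\Big|<\delta. \tag{13}$$
If $|g_0|\ne1$, then $g_0^b/q_0$ tends to $0$ or $\infty$, and (13) fails for $\delta<1$ and $b$ large. If $g_0$ is a root of unity, then $g_0^b/q_0$ takes only finitely many values, and (13) fails when $\delta$ is less than the smallest nonzero distance of these values from $1$. So in these cases (11) is impossible near $P_0$ for $b$ large.

**Step 5: the remaining poles spoil few $b$.** Let $P_1,\dots,P_K$ be the remaining poles, for all $D\in\mathcal D$ together: those with $q(P_l)\in\mathbb C^*$, $|g(P_l)|=1$ and $g(P_l)$ not a root of unity. Fix $l$, and write $g_0=g(P_l)$, $q_0=q(P_l)$. If $b<b'\le b+K$ and both $g_0^b/q_0$ and $g_0^{b'}/q_0$ are within $\delta$ of $1$, then dividing gives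
$$|g_0^{b'-b}-1|<\frac{2\delta}{1-\delta}.$$
As $g_0^j\ne1$ for $1\le j\le K$, this is false for $\delta$ small. Fix $\delta$ so small that it is false for every $l$. Then for $b$ large, (11) occurs near $P_l$ for at most one of the $K+1$ integers $b,b+1,\dots,b+K$. There are $K$ poles $P_l$, so for at least one of these $K+1$ integers (11) occurs near no $P_l$, and by Steps 2–4 nowhere on any $D\in\mathcal D$. Since $b$ may be taken arbitrarily large, infinitely many $b$, that is infinitely many $a=b-1$, have the required property. $\square$

## 9. Arbitrarily many disjoint negative curves: proof of Theorem B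

Fix $J\ge2$.

**Step 1: choose the $a_i$.** For $i=0,1,\dots,J-1$ in turn, the set $\mathcal D_i$ is determined by $W_i$ and does not depend on $a_i$. Choose $a_i\ge1$ by Lemma 5 for $\mathcal D_i$. By (a)–(c) of Section 7, in $W_J$ the curves $N_0,\dots,N_{J-1}$ are disjoint smooth rational curves with $N_i^2=-1$. None of them is a boundary component or $E$. They meet every component of $\partial_{W_J}$ transversally, but may pass through nodes.

**Step 2: remove the nodes.** Blow up once every node of $\partial_{W_J}$ that lies on $\bigcup N_i$. At such a node exactly one $N_i$ passes, and it is transversal to both boundary branches. So afterward it meets the exceptional curve transversally at a non-node, is separated from both old branches there, and $N_i^2$ has dropped by $1$. On the resulting admissible model $W$ the curve $C'=\sum_{i<J}N_i$ is good, and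
$$S:=C'^2=\sum_{i<J}N_i^2\le-J .$$

**Step 3: $C'\cdot E\ge2$.** We need this in order to apply Proposition 2. Adjunction for the smooth rational curve $N_i$ says $-2=N_i^2+K_W\cdot N_i$. With (2) this becomes
$$N_i\cdot E=-2-N_i^2+N_i\cdot\partial_W\ \ge\ -2+1+2=1,$$
because $N_i^2\le-1$ and $N_i$ meets $\partial_W$ in at least two points: the point over $o$, on $E_o$, where $g_i=0$, and the point with $g_i=\infty$. Both are non-nodes by (a) and (c), so they are not affected by Step 2. Hence $m=C'\cdot E\ge J\ge2$. (For $N_0$ in $W_1$ the formula can be checked by hand: $N_0$ meets the boundary at these two points, once on $g=1$ and $a_0$ times on $h=0$, so $N_0\cdot E=-2+1+(a_0+3)=a_0+2$. This agrees with (7), as $N_0$ is the graph of a function of degree $a_0+1$ and the formula $\Gamma\cdot E=d+1$ applies: at $s=0,1,\infty$ the function $t=\frac{(1-s)^b}{(1-s)^b-1}$, $b=a_0+1$, has the values $\infty,0,1$, so the graph avoids the $q_i$.)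

**Step 4: conclude.** Proposition 2 gives reduced singular plane curves $C_n$ $(n\ge2)$ with $H(C_n)\to S\le-J$. As $J$ is arbitrary, $\inf_CH(C)=-\infty$. $\blacksquare$
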